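\title{Infinitely many additivities of Yorioka ideals can be pairwise different}

\begin{abstract}
For each increasing $f\in\omega^\omega$ the Yorioka ideal $\mathcal I_f$ is a $\sigma$-ideal of null subsets of the Cantor space. We show that it is consistent, relative to ZFC alone, that infinitely many of the cardinals $\mathrm{add}(\mathcal I_f)$ are pairwise different. More precisely, if $\lambda^{<\lambda}=\lambda$ is uncountable, then for any family of at most continuum many uncountable regular cardinals $\lambda_\alpha\le\lambda$ there are functions $f_\alpha$ and a ccc poset forcing $\mathfrak b=\mathfrak c=\lambda$ and $\mathrm{add}(\mathcal I_{f_\alpha})=\lambda_\alpha$ for all $\alpha$. The functions jump at widely spaced places indexed by the members of an almost disjoint family. As consequences, every uncountable regular cardinal up to $\mathfrak c$ can be a value simultaneously, and the existence of continuum many values is equiconsistent with an inaccessible cardinal.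
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $2^{<\omega}$ be the set of finite binary strings and $2^\omega$ the Cantor space with the coin-tossing measure, and let $\mathcal N$ be the ideal of null sets. A string $t$ has length $|t|$, and the cylinder $\{x\in2^\omega:t\subseteq x\}$ has measure $2^{-|t|}$. For a sequence of strings $\sigma\in(2^{<\omega})^\omega$ put
\[
h_\sigma(i)=|\sigma(i)|,\qquad [\sigma]_\infty=\{x\in2^\omega:\sigma(i)\subseteq x\text{ for infinitely many }i\}.
\]
By the Borel--Cantelli lemma, $[\sigma]_\infty$ is null when $\sum_i2^{-h_\sigma(i)}<\infty$. Prescribing how fast $h_\sigma$ must grow gives a finer, quantitative notion of smallness.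

\begin{definition}\label{def:ideal}
For $f,g\in\omega^\omega$ write $f\ll g$ if for every $k<\omega$ we have $f(i^k)\le g(i)$ for all but finitely many $i$. For increasing $f$, the \emph{Yorioka ideal} $\mathcal I_f$ is the family of all $X\subseteq2^\omega$ such that $X\subseteq[\sigma]_\infty$ for some $\sigma\in(2^{<\omega})^\omega$ with $f\ll h_\sigma$.
\end{definition}

Throughout, increasing means strictly increasing, so $f(i)\ge i$. The powers $i^k$ are there to pay for reindexing. Given $\sigma$ and $\sigma'$, let $\sigma''(2i)=\sigma(i)$ and $\sigma''(2i+1)=\sigma'(i)$. Then $[\sigma'']_\infty=[\sigma]_\infty\cup[\sigma']_\infty$, and since $2i+1\le i^2$ for $i\ge3$, an index $j\in\{2i,2i+1\}$ satisfies $f(j^k)\le f(i^{2k})$; so $f\ll h_\sigma$ and $f\ll h_{\sigma'}$ give $f\ll h_{\sigma''}$. It is known that each $\mathcal I_f$ is a $\sigma$-ideal contained in $\mathcal N$. The inclusion is the Borel--Cantelli lemma, because $h_\sigma(i)\ge f(i)\ge i$ for all but finitely many $i$, and closure under countable unions will reappear in Remark~\ref{rem:sigma}.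

The \emph{additivity} $\mathrm{add}(\mathcal I)$ of an ideal $\mathcal I$ on $2^\omega$ is the least size of a family $\mathcal F\subseteq\mathcal I$ with $\bigcup\mathcal F\notin\mathcal I$. It measures how far $\mathcal I$ is closed under unions. For $\mathcal I_f$ it is defined and at most $\mathfrak c=2^{\aleph_0}$: each singleton $\{x\}$ belongs to $\mathcal I_f$, as witnessed by $\sigma(i)=x\restriction f(i^i)$, while $2^\omega$ is not null. Recall that the \emph{bounding number} $\mathfrak b$ is the least size of a family $F\subseteq\omega^\omega$ such that no $y\in\omega^\omega$ satisfies $x(i)\le y(i)$ for all but finitely many $i$, for every $x\in F$. It is a regular cardinal with $\aleph_1\le\mathfrak b\le\mathfrak c$. Let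
\[
\mathrm{Spec}=\{\mathrm{add}(\mathcal I_f):f\in\omega^\omega\text{ increasing}\}.
\]

\begin{proposition}\label{prop:zfc}
Every member of $\mathrm{Spec}$ is an uncountable regular cardinal $\le\mathfrak b$.
\end{proposition}

\begin{proof}
Let $\mu=\mathrm{add}(\mathcal I_f)$. It is uncountable because $\mathcal I_f$ is a $\sigma$-ideal. Suppose $\mu$ is singular, and let $\mathcal F\subseteq\mathcal I_f$ have size $\mu$ and union outside $\mathcal I_f$. Split $\mathcal F$ into $\mathrm{cf}(\mu)<\mu$ subfamilies of size $<\mu$. The union of each subfamily is in $\mathcal I_f$, and there are fewer than $\mu$ such unions, so $\bigcup\mathcal F\in\mathcal I_f$, a contradiction. The inequality $\mathrm{add}(\mathcal I_f)\le\mathfrak b$ is a theorem of ZFC due to Kamo and Osuga.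
\end{proof}

The problem treated here is posed in the paper of Cardona and Mej\'ia \cite{CM}: \emph{is it consistent with ZFC that infinitely many cardinals of the form $\mathrm{add}(\mathcal I_f)$ are pairwise different?}

In the simplest models there is only one value. If $\mathfrak b=\aleph_1$, in particular under the continuum hypothesis, then $\mathrm{Spec}=\{\aleph_1\}$ by Proposition~\ref{prop:zfc}, and under Martin's axiom $\mathrm{Spec}=\{\mathfrak c\}$ (Remark~\ref{rem:ma}). An infinite spectrum needs room below $\mathfrak b$: if $\mathfrak b=\aleph_n$ with $n<\omega$ there are at most $n$ values, so $\mathfrak b\ge\aleph_\omega$, and hence $\mathfrak b\ge\aleph_{\omega+1}$ because $\mathfrak b$ is regular. The ideal $\mathcal I_f$ sees only coarse features of $f$; for instance $f$ and $x\mapsto f(x^2)$ define the same ideal, since $i^k\le i^{2k}$ for $i\ge1$. Still, Proposition~\ref{prop:zfc} does not tie the values for different $f$ to each other, so one expects a positive answer as soon as one finds functions whose ideals can be influenced independently by forcing. The main theorem says that this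 can be done with complete freedom.

\begin{theorem}\label{thm:main}
Let $\lambda=\lambda^{<\lambda}$ be an uncountable cardinal, $\kappa\le2^{\aleph_0}$ a cardinal, and $\langle\lambda_\alpha:\alpha<\kappa\rangle$ any sequence of uncountable regular cardinals $\le\lambda$. Then there are strictly increasing functions $f_\alpha\in\omega^\omega$ $(\alpha<\kappa)$ and a ccc poset forcing $\mathfrak b=\mathfrak c=\lambda$ and $\mathrm{add}(\mathcal I_{f_\alpha})=\lambda_\alpha$ for all $\alpha<\kappa$.
\end{theorem}

\begin{corollary}\label{cor:answer}
It is consistent, relative to ZFC alone, that $\mathfrak b=\mathfrak c=\aleph_{\omega+1}$ and there are increasing functions $f_n$ with $\mathrm{add}(\mathcal I_{f_n})=\aleph_{n+1}$ for every $n<\omega$. In particular, it is consistent with ZFC that infinitely many of the cardinals $\mathrm{add}(\mathcal I_f)$ are pairwise different.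
\end{corollary}

\begin{proof}
Start with a model of GCH, for instance the constructible universe $L$. Under GCH every infinite successor cardinal $\lambda=\mu^+$ satisfies $\lambda^{<\lambda}=(2^\mu)^\mu=2^\mu=\lambda$. Apply Theorem~\ref{thm:main} with $\kappa=\omega$, $\lambda_n=\aleph_{n+1}$ and $\lambda=\aleph_{\omega+1}$.
\end{proof}

The value $\mathfrak b=\aleph_{\omega+1}$ in this model is the least one compatible with an infinite spectrum. Theorem~\ref{thm:main} also shows that Proposition~\ref{prop:zfc} is the only restriction on the possible values, and it determines the strength of having as many values as there are functions $f$.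

\begin{theorem}\label{thm:spectrum}
If $\lambda^{<\lambda}=\lambda>\omega$, there is a ccc poset forcing $\mathfrak b=\mathfrak c=\lambda$ and
\[
\mathrm{Spec}=\{\mu:\aleph_1\le\mu\le\mathfrak c,\ \mu\text{ regular}\}.
\]
\end{theorem}

\begin{theorem}\label{thm:inacc}
If $|\mathrm{Spec}|=\mathfrak c$, then $\mathfrak b=\mathfrak c$ is weakly inaccessible. Conversely, if $\lambda$ is (strongly) inaccessible, some ccc poset forces $|\mathrm{Spec}|=\mathfrak c=\lambda$. Hence ``$|\mathrm{Spec}|=\mathfrak c$'' is equiconsistent with the existence of an inaccessible cardinal.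
\end{theorem}

The proof of Theorem~\ref{thm:main} replaces the additivity by two combinatorial bounds. From below, $\mathrm{add}(\mathcal I_f)$ is large when $\mathfrak b$ is large and small families of sequences can be guessed by narrow sequences of finite sets; a ccc poset adds such guesses (Section~\ref{sec:lower}). From above, for functions $f_A$ that jump at sparse places indexed by an infinite set $A\subseteq\omega$, the additivity is at most the size of any family that cannot be guessed at the jump coordinates (Section~\ref{sec:upper}). The point is that the poset which raises $\mathrm{add}(\mathcal I_{f_B})$ does not guess at the jumps of $f_A$ when $A\cap B$ is finite (Section~\ref{sec:good}). Section~\ref{sec:toy} shows both halves of this for a single jump. The iteration is in Section~\ref{sec:iteration}, and Theorems~\ref{thm:spectrum} and~\ref{thm:inacc} are proved in Section~\ref{sec:spectrum}.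

\section{Conventions and facts about forcing}\label{sec:prelim}

For $n<\omega$ the set of binary strings of length $n$ is $\{0,1\}^n$, and $2^n$ is always a number. Concatenation is $s^\frown t$. Two strings are \emph{comparable} if one is an initial segment of the other; two initial segments of the same string are comparable. Logarithms are to base $2$, $0^0=1$, and ``almost all'' means all but finitely many.

In a poset, $q\le p$ means that $q$ is stronger than $p$, and $\Vdash\phi$ means that every condition forces $\phi$. A poset is \emph{ccc} if its antichains are countable. A set of conditions is \emph{centered} if any finitely many of its members have a common extension, and a poset is \emph{$\sigma$-centered} if it is a countable union of centered sets; such a poset is ccc. We use freely the maximum principle: if $\Vdash\exists x\,\phi(x)$, then $\Vdash\phi(\dot x)$ for some name $\dot x$. The other textbook facts that we need are the following.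

\begin{itemize}
\item[(F1)] A ccc poset preserves cardinals and cofinalities. So a cardinal is regular in a ccc extension if and only if it is regular in the ground model.
\item[(F2)] \emph{Nice names.} Let $P$ be ccc, $D\subseteq P$ dense, and $\dot h$ a name for a function from a ground-model set $I$ into a ground-model set. For each $\nu\in I$ choose a maximal antichain contained in $D$ of conditions deciding $\dot h(\nu)$. These countable antichains and the decided values define a name that is forced to equal $\dot h$. Consequently, if $\lambda^{<\lambda}=\lambda>\omega$ and $|D|\le\lambda$, then for $\mu<\lambda$ there are at most $(\lambda^{\aleph_0})^\mu=\lambda$ such names for functions from $\mu$ to $\lambda$, so $P$ forces $\lambda^{<\lambda}=\lambda$ and in particular $\mathfrak c\le\lambda$.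
\item[(F3)] \emph{Finite support iterations.} Let $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ be a finite support iteration with each $\dot Q_\xi$ forced to be ccc. Then every $P_\xi$ $(\xi\le\delta)$ is ccc, and $P_{\xi+1}$ is the two-step iteration $P_\xi*\dot Q_\xi$. For $\eta\le\xi$ we identify $P_\eta$ with the conditions of $P_\xi$ whose support is contained in $\eta$; if $G_\xi$ is $P_\xi$-generic, then $G_\eta=G_\xi\cap P_\eta$ is $P_\eta$-generic. If $q\in P_\xi$, $r\in P_\eta$ and $r\le q\restriction\eta$, then the condition $r\wedge q$ that agrees with $r$ below $\eta$ and with $q$ from $\eta$ on extends both $r$ and $q$. If $\xi$ is a limit ordinal, every condition of $P_\xi$ lies in some $P_\eta$ with $\eta<\xi$. Therefore, by (F2), if $\mathrm{cf}(\xi)>\max(|I|,\aleph_0)$, then every $P_\xi$-name for a function from $I$ into a ground-model set is forced to equal a $P_\eta$-name for some $\eta<\xi$.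
\item[(F4)] \emph{Cohen reals.} The poset $\mathrm{Fn}(\lambda\times\omega,\omega)$ of finite partial functions from $\lambda\times\omega$ to $\omega$, ordered by reverse inclusion, is ccc and adds reals $z_\xi\in\omega^\omega$ $(\xi<\lambda)$. If $C\subseteq\lambda$ is in the ground model $V$ and $\xi\notin C$, then $z_\xi$ is $\mathrm{Fn}(\omega,\omega)$-generic over $V[\langle z_\eta:\eta\in C\rangle]$. By (F2), every function from a countable ground-model set into $V$ that lies in the extension lies in $V[\langle z_\eta:\eta\in C\rangle]$ for some countable $C\in V$.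
\item[(F5)] \emph{Hechler forcing} consists of pairs $(s,y)\in\omega^{<\omega}\times\omega^\omega$, with $(s',y')\le(s,y)$ if $s\subseteq s'$, $y\le y'$ pointwise, and $s'(i)\ge y(i)$ for $|s|\le i<|s'|$. Finitely many conditions $(s,y_r)$ with the same $s$ have the common extension $(s,\max_ry_r)$, so the poset is $\sigma$-centered. It has size $\mathfrak c$ and a largest element, and the union of the first coordinates of a generic filter dominates every ground-model real at almost all $i$.
\end{itemize}

\section{Localization gives lower bounds}\label{sec:lower}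

To put the union of many sets $[\sigma]_\infty$ into $\mathcal I_f$ we must merge many sequences $\sigma$ into one. There are two obstacles. The lengths $h_\sigma$ grow at different rates; a family of size $<\mathfrak b$ has a common lower rate, and we can cut all strings down to it. After that we need, for each $i$, a short list of strings that contains $\sigma(i)$ for every $\sigma$ from some point on. A list of length $i$ is short enough, because writing all lists one after another moves the index $i$ to an index at most $i^2$, and $\ll$ absorbs this.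

For $g\in\omega^\omega$ let $\Pi_g=\prod_{i<\omega}\{0,1\}^{g(i)}$. A \emph{$g$-localizer} is a function $\psi$ on $\omega$ with $\psi(i)\subseteq\{0,1\}^{g(i)}$ and $|\psi(i)|\le i$. It \emph{localizes} $F\subseteq\Pi_g$ if for each $x\in F$ we have $x(i)\in\psi(i)$ for almost all $i$. Let $\mathcal K$ be the set of nondecreasing unbounded $k\in\omega^\omega$ with $k(i)\le i$ for all $i$, and for $k\in\mathcal K$ let
\[
g_{f,k}(i)=f(i^{k(i)}).
\]
The bound $k(i)\le i$ costs nothing here and will be needed for the estimate in Lemma~\ref{lem:locgood}.

\begin{lemma}\label{lem:lower}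
Let $f$ be increasing and $\theta\le\mathfrak b$. Suppose that for every $k\in\mathcal K$, every $F\subseteq\Pi_{g_{f,k}}$ with $|F|<\theta$ is localized by some $g_{f,k}$-localizer. Then $\mathrm{add}(\mathcal I_f)\ge\theta$.
\end{lemma}

\begin{proof}
Given fewer than $\theta$ members of $\mathcal I_f$, choose a witnessing sequence for each. So let $\Sigma$ be a set of fewer than $\theta$ sequences $\sigma$ with $f\ll h_\sigma$. We find $\sigma'$ with $f\ll h_{\sigma'}$ and $[\sigma]_\infty\subseteq[\sigma']_\infty$ for all $\sigma\in\Sigma$.

\emph{A common length.} For $\sigma\in\Sigma$ and $l<\omega$ choose $N^\sigma_l$ with $f(i^l)\le h_\sigma(i)$ for all $i\ge N^\sigma_l$. Since $|\Sigma|<\mathfrak b$, there is $N'\in\omega^\omega$ such that each $\sigma\in\Sigma$ satisfies $N^\sigma_l\le N'(l)$ for almost all $l$. The same holds for the strictly increasing function $N(l)=l+\max_{l'\le l}N'(l')$. Let $k(i)=\max(\{l:N(l)\le i\}\cup\{0\})$. Since $N(l)\ge l$ we have $k(i)\le i$, and $k$ is nondecreasing with $k(N(l))\ge l$; so $k\in\mathcal K$. Put $g=g_{f,k}$. Fix $\sigma\in\Sigma$. As $k(i)\to\infty$,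 almost all $i$ satisfy $N^\sigma_{k(i)}\le N(k(i))\le i$, and then $g(i)=f(i^{k(i)})\le h_\sigma(i)$. Define $\bar\sigma\in\Pi_g$ by $\bar\sigma(i)=\sigma(i)\restriction g(i)$ if $g(i)\le h_\sigma(i)$, and let $\bar\sigma(i)$ be the zero string of length $g(i)$ otherwise.

\emph{Merging.} Let $\psi$ be a $g$-localizer that localizes $\{\bar\sigma:\sigma\in\Sigma\}$. The intervals $I_i=[\frac{i(i-1)}2,\frac{i(i+1)}2)$ for $i\ge1$ partition $\omega$, and $|I_i|=i$. Let $\langle\sigma'(j):j\in I_i\rangle$ list $\psi(i)$, with repetitions if necessary, and with zero strings of length $g(i)$ if $\psi(i)=\emptyset$. Fix $K<\omega$. If $j\in I_i$ then $j\le i^2$, and for almost all $j$ the corresponding $i$ has $k(i)\ge2K$, so $f(j^K)\le f(i^{2K})\le g(i)=h_{\sigma'}(j)$. Thus $f\ll h_{\sigma'}$. If $y\in[\sigma]_\infty$ with $\sigma\in\Sigma$, then for infinitely many $i$ we have $\bar\sigma(i)\subseteq\sigma(i)\subseteq y$ and $\bar\sigma(i)\in\psi(i)$, so $\sigma'(j)\subseteq y$ for some $j\in I_i$. The intervals $I_i$ are disjoint, so $y\in[\sigma']_\infty$.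
\end{proof}

\begin{remark}\label{rem:sigma}
For $\theta=\aleph_1$ the hypothesis always holds: $F=\{x_n:n<\omega\}$ is localized by $\psi(i)=\{x_n(i):n<i\}$. So Lemma~\ref{lem:lower} contains the fact that $\mathcal I_f$ is closed under countable unions.
\end{remark}

For uncountable $F$ a localizer is added by forcing with finite approximations. A condition fixes an initial part of $\psi$ and promises to guess finitely many members of $F$ from then on.

\begin{definition}\label{def:loc}
Let $g\in\omega^\omega$ and $F\subseteq\Pi_g$. The poset $\mathbb L(g,F)$ consists of pairs $(\rho,E)$, where the \emph{stem} $\rho$ is a finite sequence with $\rho(i)\subseteq\{0,1\}^{g(i)}$ and $|\rho(i)|\le i$ for $i<|\rho|$, and $E\subseteq F$ is finite with $|E|\le|\rho|$. Put $(\rho',E')\le(\rho,E)$ if $\rho\subseteq\rho'$, $E\subseteq E'$, and $x(i)\in\rho'(i)$ for all $x\in E$ and $|\rho|\le i<|\rho'|$.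
\end{definition}

\begin{lemma}\label{lem:loc}
The poset $\mathbb L(g,F)$ is ccc, has a largest element, and has size at most $\max(|F|,\aleph_0)$. The sets $D_n=\{(\rho,E):|\rho|\ge n\}$ for $n<\omega$ and $D^x=\{(\rho,E):x\in E\}$ for $x\in F$ are dense, and if a filter $H$ meets all of them, then the union $\psi$ of the stems in $H$ is a $g$-localizer that localizes $F$.
\end{lemma}

\begin{proof}
The largest element is $(\emptyset,\emptyset)$. There are countably many stems and at most $\max(|F|,\aleph_0)$ finite subsets of $F$, which gives the size. Given $(\rho,E)$ with $|\rho|=n$, let $\rho^+=\rho^\frown\langle\{x(n):x\in E\}\rangle$. The new set has size at most $|E|\le n$, so $(\rho^+,E)\le(\rho,E)$. Moreover $(\rho^+,E\cup\{x\})\le(\rho,E)$ for any $x\in F$, because $|E|+1\le|\rho^+|$. Hence $D_n$ and $D^x$ are dense, and so is the set of conditions with $|E|\le|\rho|/2$. Two conditions $(\rho,E)$, $(\rho,E')$ in the last set with the same stem have the common extension $(\rho,E\cup E')$. As there are countably many stems, the poset is ccc.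

Let $H$ be as in the statement. Then $\psi$ is a $g$-localizer defined on all of $\omega$. For $x\in F$ take $(\rho,E)\in H$ with $x\in E$. For $i\ge|\rho|$ take $(\rho',E')\in H$ below $(\rho,E)$ and below a member of $H\cap D_{i+1}$; then $x(i)\in\rho'(i)=\psi(i)$.
\end{proof}

\begin{remark}\label{rem:ma}
Martin's axiom provides filters meeting fewer than $\mathfrak c$ dense subsets of a ccc poset. Applied to Hechler forcing it gives $\mathfrak b=\mathfrak c$, and applied to $\mathbb L(g,F)$ it gives the hypothesis of Lemma~\ref{lem:lower} with $\theta=\mathfrak c$ for every $f$. So it implies $\mathrm{Spec}=\{\mathfrak c\}$.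
\end{remark}

To separate values we must use these posets selectively, raising $\mathrm{add}(\mathcal I_{f'})$ without raising $\mathrm{add}(\mathcal I_f)$. This requires an upper bound for $\mathrm{add}(\mathcal I_f)$ that survives forcing with $\mathbb L(g_{f',k},F)$ and with Hechler forcing.

\section{A single jump}\label{sec:toy}

Let $c<\omega$ be a parameter and consider the function with one jump of height $c$ at $16$:
\[
f(x)=x\quad(x<16),\qquad f(x)=x+c\quad(x\ge16).
\]

\subsection*{What a covering sequence can guess}
There are $16$ indices in $[16,32)$ and $16$ strings in $\{0,1\}^4$. Let $\ell=f(32)=32+c$. A string $v\in\{0,1\}^{28+c}$ is coded by assigning to these indices the strings $s^\frown v$ for $s\in\{0,1\}^4$; each has length $\ell\ge f(i)$. Now let $\tau$ be a sequence of strings with $|\tau(j)|\ge f(j^2)$ for $j\ge2$, which tries to cover the cylinders of all the $s^\frown v$. The lengths satisfy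
\[
|\tau(2)|\ge4,\quad|\tau(3)|\ge9,\quad|\tau(4)|\ge16+c,\quad|\tau(5)|\ge25+c,\quad|\tau(j)|>\ell\ \ (j\ge6).
\]
The strings $\tau(2),\tau(3)$ may be short, but there are only two of them, and each extends exactly one $s\in\{0,1\}^4$. At least $14$ prefixes $s$ are left for which $s^\frown v$ extends neither, \emph{whatever $v$ is}. The strings $\tau(4),\tau(5)$ are long: they have at most $2^{16}$ and $2^7$ extensions of length $\ell$. Let $Z$ be the set of $v$ such that some $s^\frown v$ extends $\tau(4)$ or $\tau(5)$. Then $|Z|\le2^{16}+2^7$, and for $v\notin Z$ there is a prefix $s$ such that $s^\frown v$ extends no $\tau(j)$ with $j\ge2$.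

So if $\tau$ covers the code of $v$, then $v$ lies in a set $Z$ computed from $\tau$. The bound on $|Z|$ does not depend on $c$, whereas $v$ ranges over a set of size $2^{28+c}$. A high jump opens a gap of any desired size between the width of the guess and the size of the space.

\subsection*{What a localization poset can guess}
The gap is spent on the forcing side, through the following observation.

\begin{lemma}\label{lem:guess}
Let $Q$ be a poset, $w<\omega$, and $\dot Z$ a name for a set of at most $w$ ground-model objects. Let $D\subseteq Q$ be such that any $w+1$ members of $D$ have a common extension. Then $\{v:\exists p\in D\ (p\Vdash v\in\dot Z)\}$ has at most $w$ elements.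
\end{lemma}

\begin{proof}
If $v_0,\dots,v_w$ are distinct and $p_r\in D$ forces $v_r\in\dot Z$, then a common extension of $p_0,\dots,p_w$ forces $|\dot Z|>w$.
\end{proof}

In $\mathbb L(g,F)$ the only stem of length $1$ is $\rho=\langle\emptyset\rangle$. Consider the conditions $(\rho,\{x\})$ for $x\in F$. They need not be compatible: for $x\ne y$, a common extension of $(\rho,\{x\})$ and $(\rho,\{y\})$ has a stem $\rho'$ of length at least $2$ with $x(1),y(1)\in\rho'(1)$ and $|\rho'(1)|\le1$, which forces $x(1)=y(1)$. But only early coordinates matter. If $x_0,\dots,x_w$ agree at the coordinates $1,\dots,w$, let $\rho'$ have length $w+1$ with $\rho'(i)=\{x_0(i)\}$ for $1\le i\le w$; then $(\rho',\{x_0,\dots,x_w\})$ extends every $(\rho,\{x_r\})$. So the conditions $(\rho,\{x\})$ fall into at most $2^{g(1)+\dots+g(w)}$ classes to which Lemma~\ref{lem:guess} applies. If $\dot Z$ names a subset of $\{0,1\}^{28+c}$ of size at most $w$, these conditions together force at most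
\[
w\cdot2^{g(1)+\dots+g(w)}
\]
strings into $\dot Z$.

Suppose $g=g_{f',k}$ where $f'$ is the identity, a function that does not jump at $16$. Then $g(i)\le i^i$, the bound is at most $w\cdot2^{w\cdot w^w}$, and it does not depend on $c$. For large $c$, the ground model contains a small subset of $\{0,1\}^{28+c}$ that anticipates all these decisions about $\dot Z$. Suppose instead $g=g_{f,k}$ with the same $f$, and $w\ge17$, $k(16)\ge1$. Then $g(16)+g(17)\ge33+2c$, the bound exceeds $2^{28+c}$, and it says nothing.

The general construction repeats this at places $a_0<a_1<\cdots$. It needs a point $e_m$ up to which $f$ has no further jump and which bounds the powers $i^k$ for $i<2a_m$ and ever larger $k$; a width $w_0(m)$ bounding $|Z|$; wider widths $w_1(m),w_2(m),\dots$, since each use of the counting above enlarges the width and the uses are iterated; a jump $c_m$ that eventually dominates every one of these widths; and a next place $a_{m+1}$ beyond everything else.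

\section{Functions with sparse jumps and the upper bound}\label{sec:upper}

Define recursively, for $m<\omega$,
\begin{gather*}
a_0=2^4,\qquad e_m=(2a_m)^{m+1},\qquad w_0(m)=2^{3e_m},\qquad w_{j+1}(m)=2^{2^{2^{w_j(m)}}},\\
c_m=w_m(m),\qquad a_{m+1}=2^{c_m},
\end{gather*}
and let $u_m=\log a_m$. All $a_m$, $w_j(m)$ and $c_m$ are powers of $2$, so $u_m$ is an integer. Since $x<2^x$,
\begin{equation}\label{eq:chain}
u_m<a_m<2a_m\le e_m<w_0(m)<w_1(m)<\cdots,\qquad w_0(m)\le c_m<a_{m+1}.
\end{equation}
Hence $\langle a_m\rangle$ and $\langle c_m\rangle$ are strictly increasing, $m\le a_m$, $e_m\ge32$, the intervals $[a_m,2a_m)$ are pairwise disjoint, and $u_{m+1}=c_m\to\infty$. Also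
\begin{equation}\label{eq:sum}
\sum_{m'<m}c_{m'}\le a_m,
\end{equation}
because for $m\ge1$ a sum of distinct powers of $2$ with largest term $c_{m-1}$ is less than $2c_{m-1}\le2^{c_{m-1}}=a_m$.

For infinite $A\subseteq\omega$ let
\[
f_A(x)=x+\sum\{c_m:m\in A,\ a_m\le x\},\qquad d^A_m=\sum\{c_{m'}:m'\in A,\ m'\le m\}.
\]
Then $f_A$ is strictly increasing, $f_A(x)\ge x$, and
\begin{equation}\label{eq:fA}
f_A(x)\ge x+d^A_m\ \text{ for }x\ge a_m,\qquad f_A(x)=x+d^A_m\ \text{ for }a_m\le x<a_{m+1}.
\end{equation}
These functions are not ordered by growth. If $m\in A\setminus B$, then $f_B(a_m)\le2a_m<a_m+c_m\le f_A(a_m)$ by \eqref{eq:sum} and \eqref{eq:chain}; so when $A\cap B$ is finite, each of $f_A,f_B$ exceeds the other infinitely often. This symmetry is what allows the cardinals $\lambda_\alpha$ in Theorem~\ref{thm:main} to be assigned in an arbitrary way.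

For $m\in A$ let
\[
\ell^A_m=f_A(e_m)=e_m+d^A_m,\qquad X_A(m)=\{0,1\}^{\ell^A_m-u_m},
\]
and let $\prod X_A=\prod_{m\in A}X_A(m)$. Since $e_m\ge u_m$ and $d^A_m\ge c_m$,
\begin{equation}\label{eq:room}
|X_A(m)|\ge2^{c_m}>w_m(m)\ge w_j(m)\qquad\text{for }m\in A,\ j\le m.
\end{equation}

\begin{definition}\label{def:slalom}
An \emph{$(A,j)$-slalom} is a function $S$ on $A$ with $S(m)\subseteq X_A(m)$ and $|S(m)|\le w_j(m)$ for all $m\in A$. An \emph{$A$-slalom} is an $(A,j)$-slalom for some $j<\omega$. For $\varphi\in\prod X_A$ we say that $S$ \emph{captures} $\varphi$ if $\varphi(m)\in S(m)$ for almost all $m\in A$; otherwise $\varphi$ \emph{escapes} $S$.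
\end{definition}

\begin{proposition}\label{prop:upper}
Let $A\subseteq\omega$ be infinite and $\Phi\subseteq\prod X_A$. If for every $(A,0)$-slalom $S$ some $\varphi\in\Phi$ escapes $S$, then $\mathrm{add}(\mathcal I_{f_A})\le|\Phi|$.
\end{proposition}

For the rest of the section fix $A$ and write $f,d_m,\ell_m$ for $f_A,d^A_m,\ell^A_m$. As in Section~\ref{sec:toy}, we code $\varphi$ by a sequence of strings. For $m\in A$ fix a bijection $s\mapsto i_m(s)$ from $\{0,1\}^{u_m}$ onto $[a_m,2a_m)$; both sets have $a_m$ elements. For $\varphi\in\prod X_A$ let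
\[
\sigma_\varphi(i_m(s))=s^\frown\varphi(m)\in\{0,1\}^{\ell_m}\qquad(m\in A,\ s\in\{0,1\}^{u_m}),
\]
and for all other $i$ let $\sigma_\varphi(i)$ be the zero string of length $f(i^i)$.

\begin{lemma}\label{lem:code}
For every $\varphi\in\prod X_A$ we have $f\ll h_{\sigma_\varphi}$, so $[\sigma_\varphi]_\infty\in\mathcal I_f$.
\end{lemma}

\begin{proof}
Fix $k$. If $i\in[a_m,2a_m)$ with $m\in A$ and $m+1\ge k$, then $i^k\le(2a_m)^{m+1}=e_m$, so $f(i^k)\le\ell_m=h_{\sigma_\varphi}(i)$. If $i\ge\max(k,1)$ lies outside $\bigcup_{m\in A}[a_m,2a_m)$, then $f(i^k)\le f(i^i)=h_{\sigma_\varphi}(i)$. Only finitely many $i$ remain.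
\end{proof}

\begin{lemma}\label{lem:tau}
Let $\tau\in(2^{<\omega})^\omega$ with $f\ll h_\tau$. There is an $(A,0)$-slalom $S$ such that $[\sigma_\varphi]_\infty\not\subseteq[\tau]_\infty$ for every $\varphi\in\prod X_A$ that escapes $S$.
\end{lemma}

The two lemmas give Proposition~\ref{prop:upper}. Indeed, suppose $\bigcup_{\varphi\in\Phi}[\sigma_\varphi]_\infty\subseteq[\tau]_\infty$ with $f\ll h_\tau$. Take $S$ from Lemma~\ref{lem:tau} and $\varphi\in\Phi$ escaping $S$; then $[\sigma_\varphi]_\infty\not\subseteq[\tau]_\infty$, a contradiction. So the union of these $|\Phi|$ or fewer members of $\mathcal I_f$ is not in $\mathcal I_f$.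

\begin{proof}[Proof of Lemma~\ref{lem:tau}]
Choose $j_0\ge2$ with $|\tau(j)|\ge f(j^2)$ for all $j\ge j_0$, and let $J=[j_0,\infty)$. In particular $|\tau(j)|\ge f(j)\ge j$ for $j\in J$. The \emph{weight} of a set $J'\subseteq J$ is $\sum_{j\in J'}2^{-|\tau(j)|}$.

We shall build $x\in[\sigma_\varphi]_\infty$ that extends no $\tau(j)$ with $j\in J$, as a union of strings $\sigma_\varphi(i)$. For one jump it sufficed to find a string extending no $\tau(j)$. To continue from such a string $t$ we also need the longer $\tau(j)$ to leave part of the cylinder of $t$ uncovered. Call $t$ \emph{safe} if no $j\in J$ has $\tau(j)\subseteq t$ and the weight of $\{j\in J:t\subsetneq\tau(j)\}$ is at most $\frac12 2^{-|t|}$. The empty string is safe, since $|\tau(j)|\ge2$ for $j\in J$ and the weight of $J$ is at most $\sum_{j\ge2}2^{-j}=\frac12$.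

\emph{The slalom.} For $m\in A$ let $T_m$ be the set of $t\in\{0,1\}^{\ell_m}$ with at least one of the following properties.
\begin{itemize}
\item[(a)] Some $j\in J$ has $|\tau(j)|\ge d_m$ and $\tau(j)\subseteq t$.
\item[(b)] Some $j\in J$ with $j<e_m$ has $t\subsetneq\tau(j)$.
\item[(c)] The weight of $\{j\in J:j\ge e_m,\ t\subsetneq\tau(j)\}$ is greater than $\frac12 2^{-\ell_m}$.
\end{itemize}
These are all the ways in which $t$ can fail to be safe, except for being covered by a string $\tau(j)$ shorter than $d_m$; those will be avoided by the choice of the prefix. We bound $|T_m|$. In (a), $f(j)\le|\tau(j)|\le\ell_m=f(e_m)$, so $2\le j\le e_m$, and $\tau(j)$ has at most $2^{\ell_m-d_m}=2^{e_m}$ extensions of length $\ell_m$. So at most $e_m2^{e_m}$ strings satisfy (a). At most $e_m$ strings satisfy (b), since $\tau(j)$ properly extends at most one string of length $\ell_m$. For (c), if $j\ge e_m$ then $|\tau(j)|\ge f(j)\ge j+d_m$ by \eqref{eq:fA}, so the weight of $J\cap[e_m,\infty)$ is at most $\sum_{j\ge e_m}2^{-j-d_m}=2\cdot2^{-\ell_m}$. The sets in (c) belonging to different $t$ are disjoint, so fewer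 than $4$ strings satisfy (c). Since $e_m2^{e_m}\le2^{2e_m}$ and $e_m+4\le2^{2e_m}$,
\[
|T_m|\le e_m2^{e_m}+e_m+4\le2^{2e_m+1}\le2^{3e_m}=w_0(m).
\]
Put $S(m)=\{v\in X_A(m):s^\frown v\in T_m\text{ for some }s\in\{0,1\}^{u_m}\}$. It is the image of $T_m$ under deleting the first $u_m$ bits, so $|S(m)|\le w_0(m)$. Thus $S$ is an $(A,0)$-slalom, and it depends only on $\tau$.

\emph{The extension step.} Let $\varphi$ escape $S$, let $t$ be safe and $N<\omega$. We claim that there are $m\in A$ with $m\ge N$ and $s\in\{0,1\}^{u_m}$ such that $t\subsetneq s$ and $s^\frown\varphi(m)$ is safe.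

Since $\varphi$ escapes $S$ and $u_m\to\infty$, there is $m\in A$ with $m\ge N$, $\varphi(m)\notin S(m)$ and $u_m/2>|t|+1$. Among the $2^{u_m-|t|}$ strings $s\in\{0,1\}^{u_m}$ extending $t$ we discard two kinds.
\begin{itemize}
\item[(i)] Those with $\tau(j)\subseteq s$ for some $j\in J$. Such a $\tau(j)$ is comparable with $t$ and is not an initial segment of the safe string $t$, so $t\subsetneq\tau(j)$. Each $\tau(j)$ has at most $2^{u_m-|\tau(j)|}$ extensions of length $u_m$, so by safety at most $2^{u_m}\cdot\frac122^{-|t|}$ strings are discarded.
\item[(ii)] Those with $s\subseteq\tau(j)$ for some $j\in J$ with $|\tau(j)|<d_m$. For such $j$ we have $f(j^2)\le|\tau(j)|<d_m\le f(a_m)$, so $j^2<a_m=2^{u_m}$ and $2\le j<2^{u_m/2}$. Each $j$ discards at most one $s$, so fewer than $2^{u_m/2}$ strings are discarded.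
\end{itemize}
After (i) at least $2^{u_m-|t|-1}>2^{u_m/2}$ strings remain, so some $s$ survives both. Let $t'=s^\frown\varphi(m)$. Since $\varphi(m)\notin S(m)$, we have $t'\notin T_m$. Suppose $j\in J$ and $\tau(j)\subseteq t'$. Then $|\tau(j)|<d_m$ because (a) fails, and $\tau(j)$ is comparable with $s$; so $s$ was discarded in (i) or (ii), a contradiction. Every $j\in J$ with $t'\subsetneq\tau(j)$ has $j\ge e_m$ because (b) fails, and the weight of these $j$ is at most $\frac122^{-\ell_m}$ because (c) fails. So $t'$ is safe.

\emph{The point $x$.} Starting from the empty string $t_0$, the extension step yields safe strings $t_0\subsetneq t_1\subsetneq\cdots$ with $t_{n+1}=\sigma_\varphi(i_{m_n}(s_n))$ and $m_0<m_1<\cdots$. Let $x=\bigcup_nt_n\in2^\omega$. The indices $i_{m_n}(s_n)$ are distinct, so $x\in[\sigma_\varphi]_\infty$. If $j\in J$ and $\tau(j)\subseteq x$, then $\tau(j)\subseteq t_n$ for some $n$, contradicting safety. So $\tau(j)\subseteq x$ only for $j<j_0$, and $x\notin[\tau]_\infty$.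
\end{proof}

Only the case $k=2$ of $f\ll h_\tau$ was used, and the square matters only in (ii): it makes the number of strings shorter than the jump at most $\sqrt{a_m}$, small compared with the number $a_m$ of prefixes.

\section{Preserving families that escape all slaloms}\label{sec:good}

Proposition~\ref{prop:upper} asks for a small family $\Phi$ that no $(A,0)$-slalom captures entirely. Such a family will be added first, and it must keep its property along the whole iteration. A poset is harmless if each new slalom is anticipated by few old ones. The old ones are allowed to be wider, which is why all the widths $w_j$ enter. Fix a regular uncountable cardinal $\theta$ and an infinite set $A\subseteq\omega$.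

\begin{definition}\label{def:good}
A poset $Q$ is \emph{$(\theta,A)$-good} if for every $j<\omega$ and every $Q$-name $\dot S$ for an $(A,j)$-slalom there is a set $Y$ of fewer than $\theta$ many $A$-slaloms such that every $\varphi\in\prod X_A$ that escapes all members of $Y$ is forced by $Q$ to escape $\dot S$. We then say that $Y$ \emph{anticipates} $\dot S$.
\end{definition}

If $\varphi$ is not forced to escape $\dot S$, some condition forces that $\dot S$ captures $\varphi$, and a stronger one decides from which point on. So $Y$ anticipates $\dot S$ if and only if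
\begin{equation}\label{eq:crit}
\begin{gathered}
\text{whenever }\varphi\in\textstyle\prod X_A,\ p\in Q,\ m_1<\omega\text{ and }p\Vdash\varphi(m)\in\dot S(m)\text{ for all }m\in A\setminus m_1,\\
\text{some }S'\in Y\text{ captures }\varphi.
\end{gathered}
\end{equation}

\begin{lemma}\label{lem:use}
Let $P$ be $(\theta,A)$-good, and let $\langle\varphi_\xi:\xi<\theta\rangle$ be a sequence in $\prod X_A$ such that every $A$-slalom captures $\varphi_\xi$ for fewer than $\theta$ many $\xi$. Then $P$ forces that for every $(A,0)$-slalom $S$ some $\varphi_\xi$ escapes $S$.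
\end{lemma}

\begin{proof}
Let $\dot S$ name an $(A,0)$-slalom and let $Y$ anticipate it. The set of $\xi$ such that some member of $Y$ captures $\varphi_\xi$ is a union of fewer than $\theta$ sets of size $<\theta$. Since $\theta$ is regular, some $\xi<\theta$ is outside it, and then $\varphi_\xi$ is forced to escape $\dot S$.
\end{proof}

Three kinds of posets will occur in the iteration: small ones, Hechler forcing, and localization posets for other functions $f_B$.

\begin{lemma}\label{lem:small}
If $|Q|<\theta$, then $Q$ is $(\theta,A)$-good.
\end{lemma}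

\begin{proof}
Let $\dot S$ name an $(A,j)$-slalom. For $p\in Q$ and $m\in A$ choose $p_m\le p$ deciding $\dot S(m)$, with value $S_p(m)$. Each $S_p$ is an $(A,j)$-slalom, and $Y=\{S_p:p\in Q\}$ has size $<\theta$. If $p$ is as in \eqref{eq:crit}, then for $m\in A\setminus m_1$ the condition $p_m$ forces $\varphi(m)\in\dot S(m)=S_p(m)$. So $S_p$ captures $\varphi$.
\end{proof}

\begin{lemma}\label{lem:centered}
Every $\sigma$-centered poset, in particular Hechler forcing, is $(\theta,A)$-good.
\end{lemma}

\begin{proof}
Let $Q=\bigcup_nD_n$ with $D_n$ centered, and let $\dot S$ name an $(A,j)$-slalom. Put $S_n(m)=\{v:\exists p\in D_n\ (p\Vdash v\in\dot S(m))\}$. By Lemma~\ref{lem:guess}, $S_n$ is an $(A,j)$-slalom. If $p$ is as in \eqref{eq:crit} and $p\in D_n$, then $S_n$ captures $\varphi$. So $Y=\{S_n:n<\omega\}$ anticipates $\dot S$.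
\end{proof}

For $\mathbb L(g,F)$ the conditions with a given stem need not be centered. As in Section~\ref{sec:toy}, at each coordinate $m$ we split them into finitely many classes to which Lemma~\ref{lem:guess} applies, and we pay for the number of classes by passing from $w_j$ to $w_{j+1}$.

\begin{lemma}\label{lem:locgood}
Let $B\subseteq\omega$ be infinite with $A\cap B$ finite, let $k\in\mathcal K$, $g=g_{f_B,k}$ and $F\subseteq\Pi_g$. Then $\mathbb L(g,F)$ is $(\theta,A)$-good.
\end{lemma}

\begin{proof}
Let $\dot S$ name an $(A,j)$-slalom. For a stem $\rho$ and $l\le|\rho|$ let $D_{\rho,l}$ be the set of conditions $(\rho,E)$ with $|E|=l$. Call $m\in A$ \emph{relevant} for $\rho$ if $m\notin B$ and $m\ge\max(|\rho|,j+1)$. Since $A\cap B$ is finite, almost all $m\in A$ are relevant. Put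
\[
S_{\rho,l}(m)=\{v\in X_A(m):\exists p\in D_{\rho,l}\ (p\Vdash v\in\dot S(m))\}
\]
for relevant $m$, and $S_{\rho,l}(m)=\emptyset$ for the other $m\in A$. We show that $S_{\rho,l}$ is an $(A,j+1)$-slalom. Then the countable set $Y$ of all $S_{\rho,l}$ anticipates $\dot S$: if $p=(\rho,E)$ is as in \eqref{eq:crit}, then $\varphi(m)\in S_{\rho,|E|}(m)$ for all relevant $m\ge m_1$.

Fix a relevant $m$, and let $w=w_j(m)$ and $M=m(w+1)$. Note that $l\le|\rho|\le m\le M$.

\emph{Types.} The \emph{type} of $(\rho,E)\in D_{\rho,l}$ is $\{x\restriction M:x\in E\}$. It is the range of a function from $l$ into $\prod_{i<M}\{0,1\}^{g(i)}$, so there are at most $2^{m\sum_{i<M}g(i)}$ types. Let $(\rho,E_0),\dots,(\rho,E_w)\in D_{\rho,l}$ have the same type $\mathfrak t$. Define $\rho'\supseteq\rho$ of length $M$ by $\rho'(i)=\{y(i):y\in\mathfrak t\}$ for $|\rho|\le i<M$. Then $|\rho'(i)|\le l\le|\rho|\le i$, and $|\bigcup_rE_r|\le(w+1)l\le M$, so $(\rho',\bigcup_rE_r)$ is a condition. It extends each $(\rho,E_r)$, since $x\restriction M\in\mathfrak t$ for $x\in E_r$. By Lemma~\ref{lem:guess}, the conditions of one type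 force at most $w$ strings into $\dot S(m)$. Hence
\begin{equation}\label{eq:types}
|S_{\rho,l}(m)|\le w\cdot2^{m\sum_{i<M}g(i)}.
\end{equation}

\emph{Estimate.} By \eqref{eq:chain}, $w\ge2^{3e_m}\ge2^{96}$ and $m\le a_m\le w-1$. So $M\le(w-1)(w+1)\le w^2$, and $M^M\le(w^2)^{w^2}=2^{2w^2\log w}\le2^{w^4}$. Writing $w=2^n$ with $n\ge96$, we have $3w^4\le2^{4n+2}$ and $4n+2\le2^n$, so
\begin{equation}\label{eq:w}
3w^4\le2^w.
\end{equation}
Since $m\ge j+1$, it follows that $M^M\le2^{w^4}<2^{2^w}<w_{j+1}(m)\le w_m(m)=c_m<a_{m+1}$. So the only jumps of $f_B$ at or below $M^M$ are at places $a_{m'}$ with $m'\le m$, and $m'=m$ is excluded because $m\notin B$. For $i<M$ we have $i^{k(i)}\le M^M$ because $k(i)\le i$, so by \eqref{eq:sum}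
\[
g(i)\le f_B(M^M)\le M^M+\sum_{m'<m}c_{m'}\le M^M+a_m\le2\cdot2^{w^4}.
\]
Using $2w^3\le w^4\le2^{w^4}$ we get $m\sum_{i<M}g(i)\le w\cdot w^2\cdot2\cdot2^{w^4}\le2^{2w^4}$. Finally $w\le2^w$ and $w+2^{2w^4}\le2^{2w^4+1}\le2^{3w^4}$, so \eqref{eq:types} and \eqref{eq:w} give
\[
|S_{\rho,l}(m)|\le2^{\,w+2^{2w^4}}\le2^{2^{3w^4}}\le2^{2^{2^w}}=w_{j+1}(m).\qedhere
\]
\end{proof}

The size of $F$ plays no role in this lemma, and $Y$ is countable. The hypothesis on $A\cap B$ cannot be dropped; see Remark~\ref{rem:fail}.

\begin{lemma}\label{lem:iter}
Let $\langle P_\xi,\dot Q_\xi:\xi<\delta\rangle$ be a finite support iteration such that each $\dot Q_\xi$ is forced to be ccc and $(\theta,A)$-good. Then $P_\delta$ is $(\theta,A)$-good.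
\end{lemma}

\begin{proof}
All $P_\xi$ are ccc, so $\theta$ stays regular and uncountable. The sets $X_A(m)$ and the widths $w_j(m)$ are the same in all extensions, and whether a given $\varphi$ escapes a given $S$ does not depend on the model. We show by induction on $\xi\le\delta$ that $P_\xi$ is $(\theta,A)$-good. The trivial poset $P_0$ is good by Lemma~\ref{lem:small}.

\emph{Successor step.} Let $\dot S$ be a $P_{\xi+1}$-name for an $(A,j)$-slalom, viewed as a $P_\xi$-name for a $\dot Q_\xi$-name. Let $\dot Y$ be a $P_\xi$-name for a set that anticipates it with respect to $\dot Q_\xi$. Adding the empty slalom $m\mapsto\emptyset$, we may assume that $\dot Y$ is forced to be nonempty. A maximal antichain deciding $|\dot Y|$ is countable and all decided values are below $\theta$; since $\theta$ is regular and uncountable, there is an infinite $\mu<\theta$ with $\Vdash|\dot Y|\le\mu$. Let $\langle\dot S_\nu:\nu<\mu\rangle$ be names forced to list $\dot Y$. The width index of $\dot S_\nu$ need not be decided, so for $j'<\omega$ let $\dot S_{\nu,j'}$ name $\dot S_\nu$ if this is an $(A,j')$-slalom and the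 empty slalom otherwise. By induction some $Y_{\nu,j'}$ anticipates $\dot S_{\nu,j'}$ with respect to $P_\xi$. Let $Y=\bigcup_{\nu,j'}Y_{\nu,j'}$; it has size $<\theta$ by regularity. Suppose $\varphi$ escapes all members of $Y$. Then $P_\xi$ forces that $\varphi$ escapes every $\dot S_{\nu,j'}$. In the extension each member of $\dot Y$ equals some $\dot S_{\nu,j'}$, so $\varphi$ escapes all members of $\dot Y$, and therefore $\dot Q_\xi$ forces that $\varphi$ escapes $\dot S$.

\emph{Limit $\xi$ of uncountable cofinality.} A slalom is a function from the countable set $A$ into a ground-model set. By (F3), a $P_\xi$-name for an $(A,j)$-slalom is forced to equal a $P_\eta$-name for some $\eta<\xi$, and a set anticipating the latter with respect to $P_\eta$ works.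

\emph{Limit $\xi$ of cofinality $\omega$.} Here new slaloms appear at stage $\xi$, and we approximate them at earlier stages. Let $\dot S$ be a $P_\xi$-name for an $(A,j)$-slalom, and let $\langle\xi_n:n<\omega\rangle$ be increasing with supremum $\xi$. Fix $n$ and $m\in A$. The set of $q\restriction\xi_n$, where $q\in P_\xi$ decides $\dot S(m)$, is dense in $P_{\xi_n}$: given $r\in P_{\xi_n}$, take $q\le r$ in $P_\xi$ deciding $\dot S(m)$; then $q\restriction\xi_n\le r$. So there are $P_{\xi_n}$-names $\dot q^n_m$ and $\dot S_n(m)$ such that $P_{\xi_n}$ forces: $\dot q^n_m\in P_\xi$, $\dot q^n_m\restriction\xi_n\in\dot G_{\xi_n}$, and $\dot q^n_m$ decides $\dot S(m)$ in $P_\xi$ with value $\dot S_n(m)$. This defines a $P_{\xi_n}$-name $\dot S_n$ for an $(A,j)$-slalom. Let $Y_n$ anticipate $\dot S_n$ with respect to $P_{\xi_n}$, and let $Y=\bigcup_nY_n$, of size $<\theta$.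

We verify \eqref{eq:crit}. Let $\varphi,p,m_1$ be as there, and suppose that $\varphi$ escapes all members of $Y$. Choose $n$ with $p\in P_{\xi_n}$. Since $P_{\xi_n}$ forces that $\varphi$ escapes $\dot S_n$, there are $r\le p$ in $P_{\xi_n}$, $m\in A\setminus m_1$, $q\in P_\xi$ and $Z\subseteq X_A(m)$ with $\varphi(m)\notin Z$ such that $r$ forces $\dot q^n_m=q$ and $\dot S_n(m)=Z$. Then $q\Vdash\dot S(m)=Z$ in $P_\xi$. Since $r$ forces $q\restriction\xi_n\in\dot G_{\xi_n}$, there is $r'\in P_{\xi_n}$ below both $r$ and $q\restriction\xi_n$. The condition $r'\wedge q$ of (F3) extends $p$ and $q$, so it forces $\varphi(m)\in\dot S(m)=Z$, a contradiction.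
\end{proof}

\section{The iteration: proof of Theorem~\ref{thm:main}}\label{sec:iteration}

We may assume $\kappa\ge1$, since the case $\kappa=0$ follows from the case $\kappa=1$, $\lambda_0=\aleph_1$. The assumption $\lambda^{<\lambda}=\lambda>\omega$ gives $\lambda=\lambda^{\aleph_0}\ge2^{\aleph_0}\ge\kappa$, and it implies that $\lambda$ is regular, because $\lambda^{\mathrm{cf}(\lambda)}>\lambda$ by K\"onig's theorem.

In the ground model $V$ fix infinite sets $A_\alpha\subseteq\omega$ $(\alpha<\kappa)$ with $A_\alpha\cap A_\beta$ finite for $\alpha\ne\beta$. They exist because $\kappa\le2^{\aleph_0}$: identify $\omega$ with $2^{<\omega}$ and take the sets $\{x\restriction n:n<\omega\}$ for $\kappa$ distinct points $x\in2^\omega$. Let $f_\alpha=f_{A_\alpha}$. The poset is $\mathrm{Fn}(\lambda\times\omega,\omega)*\dot P_\lambda$. The first factor supplies the families for Proposition~\ref{prop:upper}, and the second is a finite support iteration of ccc posets that makes $\mathfrak b$ large and adds localizers. The composition is ccc, so all $\lambda_\alpha$ and $\lambda$ remain regular cardinals in every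 model below.

\subsection*{Cohen reals escape slaloms}
Let $V_1=V[\langle z_\xi:\xi<\lambda\rangle]$ as in (F4). The Cohen poset has size $\lambda$, so $\lambda^{<\lambda}=\lambda$ holds in $V_1$ by (F2). Fix in $V$ an enumeration of each $X_{A_\alpha}(m)$. For $\alpha<\kappa$ and $\xi<\lambda_\alpha$ define $\varphi^\alpha_\xi\in\prod X_{A_\alpha}$ by letting $\varphi^\alpha_\xi(m)$ be the element of $X_{A_\alpha}(m)$ with number $z_\xi(m)\bmod|X_{A_\alpha}(m)|$.

Let $S\in V_1$ be an $(A_\alpha,j)$-slalom. By (F4), $S\in V[\langle z_\eta:\eta\in C\rangle]$ for some countable $C\in V$. Let $\xi\in\lambda_\alpha\setminus C$ and $n<\omega$. Any $p\in\mathrm{Fn}(\omega,\omega)$ can be extended as follows: take $m\in A_\alpha$ outside the domain of $p$ with $m\ge\max(n,j)$; by \eqref{eq:room} there is $v\in X_{A_\alpha}(m)\setminus S(m)$; assign to $m$ the number of $v$. By genericity of $z_\xi$ over the model containing $S$, there is $m\ge n$ in $A_\alpha$ with $\varphi^\alpha_\xi(m)\notin S(m)$. So $\varphi^\alpha_\xi$ escapes $S$. Hence, in $V_1$,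
\begin{equation}\label{eq:cohen}
\text{every $A_\alpha$-slalom captures $\varphi^\alpha_\xi$ for at most countably many $\xi<\lambda_\alpha$.}
\end{equation}

\subsection*{Definition of the iteration}
A \emph{task} is a triple $(\beta,k,F)$ with $\beta<\kappa$, $k\in\mathcal K$, $F\subseteq\Pi_{g_{f_\beta,k}}$ and $|F|<\lambda_\beta$. A task remains a task in any ccc extension. Working in $V_1$, we define a finite support iteration $\langle P_\xi,\dot Q_\xi:\xi<\lambda\rangle$. At even $\xi$, $\dot Q_\xi$ is Hechler forcing. At odd $\xi$, $\dot Q_\xi$ is $\mathbb L(g_{f_\beta,k},F)$ for a task $(\beta,k,F)$ chosen by bookkeeping. All iterands are ccc by (F5) and Lemma~\ref{lem:loc}.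

\emph{Sizes.} We show inductively that $P_\xi$ has a dense subset of size $\le\lambda$, for $\xi\le\lambda$. Then $P_\xi$ forces $\lambda^{<\lambda}=\lambda$ by (F2), so in $V_1[G_\xi]$ both kinds of iterands have size $\le\lambda$, and we replace $Q_\xi$ by an isomorphic copy whose underlying set is contained in $\lambda$ and whose largest element is $0$. Call $p\in P_\xi$ \emph{determined} if $p(\eta)$ is the canonical name of an ordinal $<\lambda$ for each $\eta$ in the support of $p$. There are at most $\lambda$ determined conditions. They are dense, by induction on $\xi$. For limit $\xi$, each condition lies in an earlier $P_\eta$. For $p\in P_{\eta+1}$, extend $p\restriction\eta$ to a condition deciding $p(\eta)$ to be an ordinal $\zeta$, then to a determined $r\in P_\eta$, and append the canonical name of $\zeta$ to $r$.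

\emph{Bookkeeping.} In $V_1[G_\eta]$ we have $2^{\aleph_0}\le\lambda$, so there are at most $\kappa\cdot\lambda\cdot\lambda^{<\lambda}=\lambda$ tasks, and at least one. Once $P_\eta$ is defined, fix $P_\eta$-names $\langle\dot t^\eta_\zeta:\zeta<\lambda\rangle$ forced to list all tasks of $V_1[G_\eta]$. Fix in advance a map $\pi_0$ from the odd ordinals below $\lambda$ to $\lambda\times\lambda$ that takes each value $\lambda$ times, hence at unboundedly many places. Let $\pi(\xi)=\pi_0(\xi)$ if the first coordinate of $\pi_0(\xi)$ is $\le\xi$, and $\pi(\xi)=(0,0)$ otherwise. Then $\pi$ is onto $\lambda\times\lambda$, and $\pi(\xi)=(\eta,\zeta)$ implies $\eta\le\xi$. At an odd stage $\xi$ with $\pi(\xi)=(\eta,\zeta)$ use the task named by $\dot t^\eta_\zeta$. Thus every task in every $V_1[G_\eta]$, $\eta<\lambda$, is handled at some odd stage $\xi\ge\eta$.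

Let $G$ be $P_\lambda$-generic over $V_1$. We verify the conclusions in $V_1[G]$.

\subsection*{Small sets appear early}
Let $F\in V_1[G]$ be a nonempty set of sequences of natural numbers or of strings, of size $\mu<\lambda$, listed as $\langle x_\nu:\nu<\mu\rangle$. The function $(\nu,i)\mapsto x_\nu(i)$ has domain $\mu\times\omega$, of size less than $\lambda=\mathrm{cf}(\lambda)$. By (F3) it belongs to $V_1[G_\eta]$ for some $\eta<\lambda$. So $F\in V_1[G_\eta]$, and $|F|\le\mu$ there.

\subsection*{The equation $\mathfrak b=\mathfrak c=\lambda$}
A set of fewer than $\lambda$ members of $\omega^\omega$ belongs to some $V_1[G_\eta]$, so the Hechler real added at an even stage $\xi\ge\eta$ dominates all its members. Hence $\mathfrak b\ge\lambda$. By (F2), $\mathfrak c\le\lambda$.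

\subsection*{The lower bound $\mathrm{add}(\mathcal I_{f_\alpha})\ge\lambda_\alpha$}
Let $k\in\mathcal K$ and $F\subseteq\Pi_{g_{f_\alpha,k}}$ with $|F|<\lambda_\alpha\le\lambda$. Then $k,F\in V_1[G_\eta]$ for some $\eta<\lambda$, and $|F|<\lambda_\alpha$ there, so $(\alpha,k,F)$ is a task of $V_1[G_\eta]$. It is handled at some stage $\xi\ge\eta$, and by Lemma~\ref{lem:loc} the generic filter at that stage gives a localizer for $F$. Since $\lambda_\alpha\le\lambda=\mathfrak b$, Lemma~\ref{lem:lower} applies with $\theta=\lambda_\alpha$.

\subsection*{The upper bound $\mathrm{add}(\mathcal I_{f_\alpha})\le\lambda_\alpha$}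
Fix $\alpha<\kappa$. For each $\xi<\lambda$ the poset $Q_\xi$ is $(\lambda_\alpha,A_\alpha)$-good in $V_1[G_\xi]$, for every generic $G_\xi$. At even stages this is Lemma~\ref{lem:centered}. At an odd stage with task $(\beta,k,F)$ there are two cases. If $\beta=\alpha$, then $|Q_\xi|\le\max(|F|,\aleph_0)<\lambda_\alpha$, and Lemma~\ref{lem:small} applies. If $\beta\ne\alpha$, then $A_\alpha\cap A_\beta$ is finite, and Lemma~\ref{lem:locgood} applies with $A=A_\alpha$ and $B=A_\beta$. By Lemma~\ref{lem:iter}, $P_\lambda$ is $(\lambda_\alpha,A_\alpha)$-good in $V_1$. Since $\lambda_\alpha$ is uncountable, \eqref{eq:cohen} is the hypothesis of Lemma~\ref{lem:use} with $\theta=\lambda_\alpha$. So in $V_1[G]$, for every $(A_\alpha,0)$-slalom $S$ some member of $\Phi=\{\varphi^\alpha_\xi:\xi<\lambda_\alpha\}$ escapes $S$, and Proposition~\ref{prop:upper} gives $\mathrm{add}(\mathcal I_{f_\alpha})\le|\Phi|\le\lambda_\alpha$.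

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}\label{rem:hyp}
The conditions on the $\lambda_\alpha$ are necessary: by Proposition~\ref{prop:zfc}, in the extension they are uncountable, regular and at most $\mathfrak b=\lambda$, and these properties pass down to the ground model by (F1). If the $\lambda_\alpha$ are pairwise different, so are the $f_\alpha$, and then $\kappa\le2^{\aleph_0}$ is necessary too. The equation $\lambda^{<\lambda}=\lambda$ is used to list all tasks in $\lambda$ steps, to capture small sets at intermediate stages, and to keep $\mathfrak c\le\lambda$.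
\end{remark}

\begin{remark}\label{rem:fail}
Lemma~\ref{lem:locgood} fails in general for $A=B$. Assume GCH and take $\kappa=1$, $\lambda_0=\lambda=\aleph_2$. If all odd iterands were forced to be $(\aleph_1,A_0)$-good, then $P_\lambda$ would be $(\aleph_1,A_0)$-good, and \eqref{eq:cohen}, Lemma~\ref{lem:use} and Proposition~\ref{prop:upper}, applied to $\langle\varphi^0_\xi:\xi<\aleph_1\rangle$, would give $\mathrm{add}(\mathcal I_{f_0})\le\aleph_1$, whereas the value is $\aleph_2$.
\end{remark}

\section{The full spectrum and continuum many values}\label{sec:spectrum}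

Theorem~\ref{thm:main} realizes at most $2^{\aleph_0}$ prescribed values, computed in the ground model. Enlarging the continuum first removes this restriction.

\begin{proof}[Proof of Theorem~\ref{thm:spectrum}]
First force with $\mathrm{Fn}(\lambda\times\omega,\omega)$. In the extension $W$ the $\lambda$ Cohen reals are distinct, and $\lambda^{<\lambda}=\lambda$ still holds by (F2), so $2^{\aleph_0}=\lambda$. The set $R$ of uncountable regular cardinals $\le\lambda$ has size $\kappa\le\lambda=2^{\aleph_0}$. Apply Theorem~\ref{thm:main} in $W$ to an enumeration of $R$ of length $\kappa$. The composition of the two posets is ccc. In the final model $\mathfrak b=\mathfrak c=\lambda$ and $R\subseteq\mathrm{Spec}$, and by (F1) $R$ is still the set of all uncountable regular cardinals $\le\mathfrak c$. The inclusion $\mathrm{Spec}\subseteq R$ is Proposition~\ref{prop:zfc}.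
\end{proof}

For example, under GCH the choice $\lambda=\aleph_{\omega_1+1}$ yields a model in which $\aleph_{\xi+1}\in\mathrm{Spec}$ for all $\xi\le\omega_1$. So uncountably many distinct values need no large cardinals. There are only $\mathfrak c$ functions $f$, so $|\mathrm{Spec}|\le\mathfrak c$ always; equality requires $\mathfrak c$ many cardinals below $\mathfrak b\le\mathfrak c$, and this is where an inaccessible cardinal enters. Recall that an uncountable regular cardinal $\lambda$ is \emph{weakly inaccessible} if $\mu^+<\lambda$ for all $\mu<\lambda$, and \emph{(strongly) inaccessible} if $2^\mu<\lambda$ for all $\mu<\lambda$.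

\begin{proof}[Proof of Theorem~\ref{thm:inacc}]
Suppose $|\mathrm{Spec}|=\mathfrak c$ and let $\mathfrak b=\aleph_\gamma$. By Proposition~\ref{prop:zfc}, $\mathrm{Spec}\subseteq\{\aleph_\delta:\delta\le\gamma\}$, so $|\gamma+1|\ge\mathfrak c$. Then $\gamma$ is infinite, $|\gamma|\ge\mathfrak c$, and $\gamma\ge\mathfrak c$. Therefore
\[
\mathfrak c\le\gamma\le\aleph_\gamma=\mathfrak b\le\mathfrak c,
\]
and $\mathfrak b=\mathfrak c=\gamma=\aleph_\gamma$. The index $\gamma$ is an infinite cardinal, hence a limit ordinal, so $\aleph_\gamma$ is a limit cardinal. Being equal to $\mathfrak b$, it is regular and uncountable. So it is weakly inaccessible.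

Conversely, let $\lambda$ be inaccessible. For $\mu<\lambda$ every function from $\mu$ to $\lambda$ is bounded, and for $\nu<\lambda$ there are fewer than $\lambda$ functions from $\mu$ to $\nu$; so $\lambda^{<\lambda}=\lambda$. The successors $\mu^+$ of infinite cardinals $\mu<\lambda$ are regular, uncountable and cofinal in the regular cardinal $\lambda$, so there are $\lambda$ of them. They remain regular in ccc extensions, so in the model of Theorem~\ref{thm:spectrum} we have $|\mathrm{Spec}|=\lambda=\mathfrak c$.

For the equiconsistency it remains to pass from weak to strong inaccessibility. A weakly inaccessible cardinal is still regular, uncountable and a limit of cardinals in $L$, and $L$ satisfies GCH, so it is inaccessible in $L$.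
\end{proof}

\begin{thebibliography}{9}

\bibitem{CM}
Miguel A. Cardona and Diego A. Mej\'ia,
\emph{On cardinal characteristics of Yorioka ideals},
arXiv:1703.08634 (2017).

\end{thebibliography}
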